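# Lifting local $A_4$-extensions from characteristic 2 over a single ring

## 1. The tetrahedral group and the affine group of $\mathbb F_4$

Let $k$ be an algebraically closed field of characteristic $2$, and let $\mathbb F_4=\{0,1,\omega,\omega^2\}\subset k$. The twelve maps $x\mapsto ax+b$ with $a\in\mathbb F_4^*$, $b\in\mathbb F_4$ form a group. It acts faithfully on the four points of $\mathbb F_4$: translations are products of two disjoint transpositions, multiplication by $\omega$ is a $3$-cycle, so all permutations are even, and the group is $A_4$. The translations form the Klein four-group $V$.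

Look at this action near $x=\infty$. With $z=1/x$, the map $x\mapsto ax+b$ becomes $z\mapsto z/(a+bz)$, a power series in $z$ of order $1$. So $A_4$ acts on $k[[z]]$. The polynomial $x^4+x=\prod_{b\in\mathbb F_4}(x+b)$ is invariant under translations, so
$$t=\frac1{x^4+x}=\frac{z^4}{1+z^3}$$
is fixed by $V$. As $t$ has order $4$ in $z$, $[k((z)):k((t))]=4=|V|$. Hence $k((z))^V=k((t))$ and $k[[z]]^V=k[[t]]$. The map $x\mapsto\omega x$ sends $t$ to $\omega^{-1}t$, so $k[[z]]^{A_4}=k[[s]]$ with $s=t^3$.

In characteristic $2$, quadratic extensions come from equations $y^2-y=f$. Put $u=1/t=x^4+x$. Then $y_1=x^2+x$ and $y_2=\omega^2x^2+\omega x$ satisfy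
$$y_1^2+y_1=u,\qquad y_2^2+y_2=\omega x^4+(\omega^2+\omega^2)x^2+\omega x=\omega u .$$
So our extension is the $V$-extension of $k((t))$ with equations $y^2+y=u,\ \omega u,\ \omega^2u$. The generator of $C_3$ permutes these.

Does this action come from characteristic zero? Over $\mathbb C$ the group $A_4$ is the rotation group of the tetrahedron, so we look for a tetrahedral group in $\mathrm{PGL}_2$ over the Witt vectors $W(k)$, with reduction the affine group. The ring $W(k)$ contains a primitive cube root of unity lifting $\omega$; call it $\omega$ too. An involution should be given by a matrix of trace $0$ that reduces to $x\mapsto x+\omega^i$, and conjugation by $X\mapsto\omega X$ should permute the three involutions. This suggests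
$$N_i=\begin{pmatrix}1&\omega^i\\ c\,\omega^{-i}&-1\end{pmatrix}\quad(i=0,1,2),\qquad c\in 2W(k).$$
Here $N_i^2=(1+c)I$. For matrices of trace $0$ one has $AB+BA=\operatorname{tr}(AB)I$. For $i\ne j$,
$$\operatorname{tr}(N_iN_j)=2+c(\omega^{i-j}+\omega^{j-i})=2-c .$$
So take $c=2$. Then the $N_i$ commute in $\mathrm{PGL}_2$, and $\det N_i=-3$ is a unit. Moreover
$$N_0N_1=\begin{pmatrix}1+2\omega^2&\omega-1\\2-2\omega^2&1+2\omega\end{pmatrix}=\omega(\omega-1)\,N_2 ,$$
because $1+2\omega^2=\omega^2-\omega=\omega(\omega-1)$, $1+2\omega=-(1+2\omega^2)$ and $2-2\omega^2=2\omega^2(\omega-1)$. So the classes of $1,N_0,N_1,N_2$ form a Klein four-group, normalized by $\operatorname{diag}(\omega,1)$, which sends $N_i$ to $N_{i+1}$. Together they generate a group of order $12$ that reduces isomorphically to our affine group. In the coordinate $Z=1/X$ the involutions read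
$$Z\longmapsto\frac{2\omega^{-i}-Z}{1+\omega^iZ}.$$
The constant term $2\omega^{-i}$ lies in the maximal ideal, so these are automorphisms of $W(k)[[Z]]$. The action of $A_4$ on $k[[z]]$ has been lifted to $W(k)[[Z]]$.

Now replace the equations $y^2+y=u,\omega u,\omega^2u$ by $y^2+y=u^5,\omega^2u^5,\omega u^5$, or by the same with $u^{11}$. There is no evident tetrahedral group any more. Can one still lift, and over which ring? Can one ring serve for all of these actions at once?

## 2. Local $A_4$-extensions and a ring that lifts all of them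

**Definition (local $G$-extension).** Let $G$ be a finite group. A local $G$-extension over $k$ is a $G$-Galois extension $k[[z]]/k[[s]]$: $G$ acts faithfully on $k[[z]]$ by $k$-automorphisms, with fixed ring $k[[s]]$.

**Definition (lift).** Let $R$ be a discrete valuation ring (DVR) of characteristic $0$ with residue field $k$ and uniformizer $\pi$. The extension lifts over $R$ if $G$ acts on $R[[Z]]$ by $R$-automorphisms, with fixed ring some $R[[S]]$, so that the induced action on $R[[Z]]/\pi=k[[z]]$ is the given one.

Section 1 lifts one local $A_4$-extension over $W(k)$; that the fixed ring is a power series ring will follow from Lemma 2.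

Write $v_\pi$ for the valuation of $R$ with $v_\pi(\pi)=1$, and $e=e(R)=v_\pi(2)\ge1$. For example $e(W(k))=1$. The polynomial $X^3-2$ is Eisenstein over $W(k)$, so $W(k)[\sqrt[3]2]$ is a complete DVR with residue field $k$ and $e=3$.

Two results are known. Every local $A_4$-extension over $k$ lifts over some DVR $R$ of characteristic $0$ with residue field $k$, where $R$ may a priori depend on the extension. And in characteristic $p$, for cyclic $G$ with $v_p(|G|)\le2$, the single ring $W(k)[\zeta_{p^2}]$ works for all local $G$-extensions. The question, from Andrew Obus, "The local lifting problem for $A_4$", arXiv:1602.01596 (2016), is whether, given $k$, there is one particular $R$ over which all local $A_4$-extensions lift. The answer is yes, for example $R=W(k)[\sqrt[3]2]$. We shall prove the following sharper statement, without using either of the two results.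

**Theorem 1.**
(a) To each local $A_4$-extension is attached an integer $m\ge1$ with $m\equiv\pm1\pmod6$: the common conductor (ramification jump) of the three $\mathbb Z/2$-subextensions of $k((z))/k((z))^V$, where $V\subset A_4$ is the Klein four-group. Every such $m$ occurs.
(b) If $R$ is complete, a local $A_4$-extension with invariant $m$ lifts over $R$ if and only if $m=1$, or $e\ge2$ and $m\equiv\pm5\pmod{12}$, or $e\ge3$.
(c) Hence a complete $R$ works for all local $A_4$-extensions if and only if $e(R)\ge3$; for example $R=W(k)[\sqrt[3]2]$ works. No $R$, complete or not, with $e(R)\le2$ works: no extension with $m=11$ lifts over such an $R$.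

Part (a) is Section 4, "if" in (b) is Sections 5–7, "only if" is Sections 8–10, and (c) is completed in Section 11. The positive answer to the question needs only Sections 3, 4, 6 and 7.

## 3. Power series rings, discriminants and notation

Until Section 11, $R$ is complete. By Hensel's lemma applied to $X^2+X+1$, $R$ contains a primitive cube root of unity $\omega$, whose reduction is also called $\omega$. Bars denote reduction modulo $\pi$.

**Notation in the variable $u$.** Write $\wp(x)=x^2-x$. For a polynomial or power series $x$ in $u$ put $x^\sigma(u)=x(\omega u)$, and write $x=x_0+x_1+x_2$, where $x_j$ (class $j$) collects the exponents congruent to $j$ modulo $3$. For instance $x=1+u+u^2+u^3$ has $x_0=1+u^3$. Since $1+\omega=-\omega^2$ and $1+\omega^2=-\omega$,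
$$x+x^\sigma=2x_0-\omega^2x_1-\omega x_2. \tag{1}$$
$R\{u\}$ is the $\pi$-adic completion of $R[u]$: power series whose coefficients tend to $0$. So $\sum\pi^iu^i\in R\{u\}$, $\sum u^i\notin R\{u\}$, and $R\{u\}/\pi=k[u]$. Always $d=(m+1)/2$. For $m\equiv\pm1\pmod6$ we have $d\equiv0,1,3,4\pmod 6$, corresponding to $m\equiv-1,1,5,7\pmod{12}$ respectively. So $m\equiv\pm5\pmod{12}$ means $d\equiv3,4\pmod 6$.

**The ring $R[[T]]$.** It is a regular local ring of dimension $2$, complete, and a UFD. A distinguished polynomial is a monic polynomial in $R[T]$ whose lower coefficients lie in $(\pi)$. By Weierstrass preparation every $F\in R[[T]]$ with $\pi\nmid F$ is a unit times a unique distinguished polynomial, whose degree, the Weierstrass degree of $F$, is the $t$-order of $\bar F\in k[[t]]$. (Example: $\pi+T^2+T^3$ has Weierstrass degree $2$.) The height-one primes are $(\pi)$ and the primes $q$ generated by irreducible distinguished polynomials $P_q$. If $q\ne(\pi)$, then $q\cap R=0$, so the residue field at $q$ has characteristic $0$. The ring $O=R[[T]]_{(\pi)}$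 is a DVR with uniformizer $\pi$ and residue field $k((t))$, and $1/T\in O$.

**Discriminants.** For $B$ finite free over $A$, $\operatorname{disc}(B/A)$ is the determinant of the trace form, defined up to squares of units, and compatible with base change. If $B'\subset B$ are free of the same rank over $k[[t]]$ and $\delta=\dim_kB/B'<\infty$, then the order of $\operatorname{disc}B'$ is that of $\operatorname{disc}B$ plus $2\delta$.

Let $N/\operatorname{Frac}R[[T]]$ be Galois with group $V$, and let $B$ be the integral closure of $R[[T]]$ in $N$, assumed free of rank $4$ with $\pi\nmid\operatorname{disc}(B/R[[T]])$. At a prime $q\ne(\pi)$ the residue characteristic is $0$, so ramification is tame and the inertia group $I_q$ is cyclic in $V$, of order $e_q\in\{1,2\}$. It depends only on $q$, since $V$ is abelian. The exponent of $q$ in the discriminant is $4(1-1/e_q)\in\{0,2\}$. Hence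
$$\text{Weierstrass degree of }\operatorname{disc}(B/R[[T]])=2\sum_{q\text{ ramified}}\deg P_q. \tag{2}$$
Moreover, as $2$ is invertible at $q$, adjoining $\sqrt F$ is unramified at $q$ if $v_q(F)=0$, and ramified if $v_q(F)=1$.

**Lemma 2 (fixed rings).** Let a finite group $\Gamma$ act on $R[[Z]]$ by $R$-automorphisms, such that the induced action on $k[[z]]$ is faithful. Put $Z_\Gamma=\prod_{\gamma\in\Gamma}\gamma(Z)$. Then $R[[Z]]^\Gamma=R[[Z_\Gamma]]$ is a power series ring with reduction $k[[z]]^\Gamma$, and $R[[Z]]$ is free over it with basis $1,Z,\dots,Z^{|\Gamma|-1}$.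

*Proof.* The reduction $\bar Z_\Gamma$ has $z$-order $|\Gamma|$, so $[k((z)):k((\bar Z_\Gamma))]=|\Gamma|=[k((z)):k((z))^\Gamma]$. Hence these subfields agree and $k[[z]]^\Gamma=k[[\bar Z_\Gamma]]$. Consider $R[[X]]\to R[[Z]]$, $X\mapsto Z_\Gamma$. As $R[[Z]]/(\pi,Z_\Gamma)=k[[z]]/(z^{|\Gamma|})$, Nakayama's lemma in its complete form ($R[[X]]$ is complete, $R[[Z]]$ is separated for the ideal $(\pi,Z_\Gamma)$) shows that $1,\dots,Z^{|\Gamma|-1}$ generate $R[[Z]]$ over the image. So the image has dimension $2$. As $R[[X]]$ is a domain of dimension $2$, the map is injective, and the image is the power series ring $R[[Z_\Gamma]]$. Its fraction field lies in $(\operatorname{Frac}R[[Z]])^\Gamma$. The degree of $\operatorname{Frac}R[[Z]]$ over the first field is at most $|\Gamma|$, over the second exactly $|\Gamma|$. So the two are equal. Elements of $R[[Z]]^\Gamma$ are integral over the normal ring $R[[Z_\Gamma]]$ and lie in its fraction field, so $R[[Z]]^\Gamma=R[[Z_\Gamma]]$. Finally, $|\Gamma|$ generators of a module of rank $|\Gamma|$ over a domain,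 inside a field extension of degree $|\Gamma|$, are independent. $\square$

**Lemma 3 (coordinates).** Let $B$ be a Noetherian complete local $R$-algebra, $\pi$-torsion-free, with $B/\pi B=k[[z]]$. If $Z\in B$ lifts $z$, then $R[[X]]\to B$, $X\mapsto Z$, is an isomorphism.

*Proof.* $Z$ and $\pi$ lie in the maximal ideal, so the map exists. It is an isomorphism modulo $\pi$. Given $b\in B$, write $b=p_0(Z)+\pi b_1$, $b_1=p_1(Z)+\pi b_2$, and so on. Then $b$ minus the image of $\sum\pi^ip_i$ lies in $\bigcap\pi^nB=0$. If a nonzero element is in the kernel, divide by the highest power of $\pi$ in it; the quotient is in the kernel because $B$ is torsion-free, but it is nonzero modulo $\pi$, a contradiction. $\square$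

## 4. Classification of local $A_4$-extensions by polynomials in $u$

Recall Artin–Schreier theory for $K=k((t))$: quadratic extensions correspond to nonzero elements of $K/\wp(K)$, with $f$ giving $K(y)$, $y^2-y=f$. Extensions with group $V$ correspond to subgroups of order $4$, and their three quadratic subextensions to its nonzero elements. If $f\in k[1/t]$ has odd degree $m$ in $1/t$, the extension has ramification jump $m$ and discriminant $(t^{m+1})$.

**Step 1: a coordinate on which $C_3$ acts linearly.** Let a local $A_4$-extension be given, $M=k((z))$, $k[[z]]^V=k[[t_0]]$. The group $C_3=A_4/V$ acts faithfully, hence tamely, on $k[[t_0]]$. Choose a generator $\sigma$ with $\sigma(t_0)\equiv\omega^{-1}t_0\bmod t_0^2$, and put $t=\frac13\sum_{i=0}^2\omega^i\sigma^i(t_0)$. Then $t\equiv t_0\bmod t_0^2$ and $\sigma(t)=\omega^{-1}t$. So $k[[z]]^V=k[[t]]$, and $u=1/t$ satisfies $\sigma(u)=\omega u$: on $k[u]$, $\sigma$ is $x\mapsto x^\sigma$. The fixed ring of $\sigma$ on $k[[t]]$ is $k[[t^3]]$, and we take $s=t^3$.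

**Step 2: a normal form for classes modulo $\wp$.** Call $f\in k[u]$ reduced if it has only odd exponents. We have $k[[t]]\subset\wp(k[[t]])$, as constants are solved in the algebraically closed field $k$ and $tk[[t]]$ by Hensel. Also $cu^{2i}\equiv\sqrt c\,u^i\bmod\wp$. So every class in $k((t))/\wp$ has a reduced representative. For instance $u^6+u^4+u\equiv u^3+u+u=u^3$. It is unique: if the difference of two reduced polynomials is $\wp(x)$, then $x$ cannot have a pole of order $n>0$, as $\wp(x)$ would have even pole order $2n$; so $\wp(x)$ has no pole, and the difference is $0$. The same holds in $k[u]/\wp(k[u])$, and passing to the reduced representative does not raise degrees.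

**Step 3: the polynomial $f_1$ and the invariant $m$.** The extension $M/k((t))$ corresponds to a $\sigma$-stable subgroup of order $4$ of $k((t))/\wp$. As $C_3$ acts nontrivially on $V$, it permutes the three nonzero elements cyclically. By uniqueness of reduced representatives they are represented by reduced $f_1$, $f_2=f_1^\sigma$, $f_3=f_1^{\sigma^2}$ with $f_1+f_2+f_3=0$. This sum is three times the class $0$ part of $f_1$, so $f_1$ has no exponents divisible by $3$: its exponents are $\equiv\pm1\pmod6$. Let $m$ be its degree. All $f_i$ have degree $m$, so the three quadratic subextensions have jump $m$. By the conductor-discriminant formula $k[[z]]/k[[t]]$ has discriminant $(t^{3(m+1)})=(t^{6d})$.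

**Step 4: every $f_1$ occurs.** Let $f_1\ne0$ have only exponents $\equiv\pm1\pmod6$. As $1+\omega^i\ne0$ for $3\nmid i$, the polynomials $0,f_1,f_1^\sigma,f_1^{\sigma^2}$ are distinct; they are reduced and form a $\sigma$-stable group. They define a $V$-extension of $k((t))$, totally ramified as $k$ is algebraically closed. It is Galois over $k((t^3))$, and its group is an extension of $C_3$ by $V$ with nontrivial action, i.e. $A_4$. Taking $f_1=u^m$ realizes every $m\equiv\pm1\pmod 6$. This proves Theorem 1(a). $\square$

If $m=1$, then $f_1=cu$, and replacing $t$ by $t/c$ gives $f_1=u$. So Section 1 treats the case $m=1$, up to the choice of coordinate.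

## 5. Lifting the three equations one at a time

In characteristic $0$, $Y^2-Y=\varphi$ is the same as $(2Y-1)^2=1+4\varphi$. So one would first lift $y^2-y=f_i$ to $\sqrt{1+4\varphi_i}$ with $\varphi_i$ lifting $f_i$ and $\varphi_2=\varphi_1^\sigma$, $\varphi_3=\varphi_1^{\sigma^2}$. Try it for $f_1=u$, $R=W(k)$, $u=1/T$:
$$\sqrt{1+4u},\quad\sqrt{1+4\omega u},\quad\sqrt{1+4\omega^2u}.$$
In characteristic $2$ the third square root is superfluous because $f_1+f_2+f_3=0$. But here the product is $1+64u^3$. Up to squares the three elements are $T(T+4)$, $T(T+4\omega)$, $T(T+4\omega^2)$, and $R[[T]]$ is a UFD, so no product of one, two or three of them is a square. The three roots generate an extension of degree $8$, not $4$. Two of them generate a $V$-extension, but not a $\sigma$-stable one.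

The remedy is to make the product a square by construction: take a polynomial $g$ and set
$$F_1=gg^\sigma,\quad F_2=g^\sigma g^{\sigma^2},\quad F_3=g^{\sigma^2}g,\qquad F_1F_2F_3=(gg^\sigma g^{\sigma^2})^2 .$$
For $f_1=u$ take $g=1+4\omega u$. Then $gg^\sigma=(1+4\omega u)(1+4\omega^2u)=1-4u+16u^2$, and the equation for $Y=(\sqrt{F_1}-1)/2$ is $Y^2+Y=-u+4u^2$, which reduces to $y^2+y=u$.

For general $f_1$ we may likewise take $g=1+4q$ with $\bar q+\bar q^\sigma=f_1$, which is solvable because $1+\omega^i\ne0$ for $3\nmid i$. Then $gg^\sigma\equiv1+4\varphi$ modulo $4\pi$ with $\bar\varphi=f_1$. The next section shows that this suffices when $\deg g\le d=(m+1)/2$. But here $\deg g=m$, and $m\le d$ only for $m=1$.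

## 6. A polynomial of degree at most $d$ produces a lift

**Proposition 4.** Given a local $A_4$-extension with $f_1$ as in Section 4, suppose there are $g\in1+\pi uR[u]$ with $\deg g\le d$, $H\in1+\pi R[u]$, and $\varphi\in R[u]$ with $\bar\varphi\equiv f_1\bmod\wp(k[u])$, such that
$$gg^\sigma\equiv H^2+4\varphi\pmod{4\pi R[u]}. \tag{3}$$
Then the extension lifts over $R$.

**Step 1: the Galois extension in characteristic 0.** Let $\sigma$ act on $R[[T]]$ by $T\mapsto\omega^{-1}T$. Put $u=1/T$, $S=T^3$, $\mathcal L=\operatorname{Frac}R[[T]]$, $\mathcal L_0=\operatorname{Frac}R[[S]]$, $O=R[[T]]_{(\pi)}$, $O_0=R[[S]]_{(\pi)}$. Define $F_1,F_2,F_3$ as in Section 5. As $F_1F_2F_3$ is a square, $N=\mathcal L(\sqrt{F_1},\sqrt{F_2})$ contains $\sqrt{F_3}$. It is the splitting field over $\mathcal L_0$ of $(X^3-S)\prod_i(X^2-F_i)$, whose coefficients are $\sigma$-invariant. So $N/\mathcal L_0$ is Galois.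

**Step 2: at the prime $(\pi)$, the reduction of $N$ is $M$.** This uses the congruence (3), but not the bound on $\deg g$. Write $F_1=H^2+4\varphi_1$ with $\varphi_1\in R[u]$, $\bar\varphi_1=\bar\varphi$; then $F_2=(H^\sigma)^2+4\varphi_1^\sigma$. Consider
$$O'=O[X_1,X_2]/(X_1^2+HX_1-\varphi_1,\ X_2^2+H^\sigma X_2-\varphi_1^\sigma),$$
which is free of rank $4$ over $O$. The derivatives $2X_1+H$ and $2X_2+H^\sigma$ are $\equiv1\bmod\pi$. Modulo $\pi$ we get $k((t))[X_1,X_2]/(X_1^2+X_1-\bar\varphi,\ X_2^2+X_2-\bar\varphi^\sigma)$. Since $\bar\varphi\equiv f_1$, $\bar\varphi^\sigma\equiv f_2\bmod\wp$, and $f_1,f_2$ are independent modulo $\wp$, this is the field $M$. So $O'$ is finite étale over $O$, is local with maximal ideal $(\pi)$, and $\pi$ is not a zero divisor: $O'$ is a DVR. As $(2X_1+H)^2=F_1$ and $(2X_2+H^\sigma)^2=F_2$, its fraction field is generated over $\mathcal L$ by square roots of $F_1$ and $F_2$, so it is $N$. Thus $[N:\mathcal L]=4$, and $O'$ is the integral closure of $O$ in $N$, with uniformizer $\pi$ and residue field $M$.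

Next, $O_0[T]/(T^3-S)$ reduces modulo $\pi$ to the field $k((s))[T]/(T^3-s)=k((t))$, so it is a DVR. It is dominated by $O$ and has the same fraction field $\mathcal L$, so it equals $O$, and $O$ is étale over $O_0$. Therefore $O'$ is the integral closure of $O_0$ in $N$, and $O'/O_0$ is unramified with residue extension $M/k((s))$ of degree $12=[N:\mathcal L_0]$. The group $\operatorname{Gal}(N/\mathcal L_0)$ acts on $O'$ and hence on $M$. The kernel of $\operatorname{Gal}(N/\mathcal L_0)\to\operatorname{Gal}(M/k((s)))=A_4$ is the inertia group, which is trivial, and both groups have order $12$, so it is an isomorphism. We identify the two groups.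

**Step 3: the integral closure $B$ of $R[[T]]$ in $N$ is free, and $B/\pi B$ is a subring of $k[[z]]$.** $B$ is finite over $R[[T]]$ since $N/\mathcal L$ is separable and $R[[T]]$ is normal and Noetherian. As a domain finite over a complete local ring, $B$ is local and complete.

Put $\bar B=B/\pi B$. We claim that $T$ is not a zero divisor on $\bar B$. Suppose $Tb=\pi c$ with $b,c\in B$, and consider $b/\pi=c/T\in N$. A height-one prime $Q$ of $B$ lies over a height-one prime of $R[[T]]$ (going down), so it does not contain both $\pi$ and $T$, and $b/\pi\in B_Q$. As $B$ is normal it is the intersection of all such $B_Q$, so $b\in\pi B$. This proves the claim. So $\bar B$ is a finitely generated torsion-free module over $k[[t]]$, hence free. Lift a basis to $B$. The lifts generate $B$ by Nakayama. If they satisfied a nontrivial relation, we could divide its coefficients by the highest common power of $\pi$ and reduce to a nontrivial relation in $\bar B$. So $B$ is free over $R[[T]]$, of rank $[N:\mathcal L]=4$.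

As $B\otimes_{R[[T]]}O$ is the integral closure of $O$ in $N$, it is $O'$. Hence
$$\bar B\subset\bar B\otimes_{k[[t]]}k((t))=O'/\pi=M .$$
Since $\bar B$ is integral over $k[[t]]$, $\bar B\subset k[[z]]$, and the inclusion is $A_4$-equivariant. Both rings are free of rank $4$ over $k[[t]]$, so $\delta=\dim_kk[[z]]/\bar B$ is finite. By Step 3 of Section 4, $\operatorname{disc}(\bar B/k[[t]])$ has order $6d+2\delta$. So $\operatorname{disc}(B/R[[T]])$ is prime to $\pi$ and has Weierstrass degree $6d+2\delta$.

**Step 4: the degree bound forces $\delta=0$.** Put $G=T^dg(1/T)$, a distinguished polynomial of degree $d$. As $\sigma(G)=\omega^{-d}T^dg^\sigma$, we have $T^{2d}F_1=\omega^dG\,\sigma(G)$, and similarly for $F_2$. The factor $T^{2d}$ is a square. So a prime $q\ne(\pi)$ that ramifies in $N$ divides $G\,\sigma(G)\,\sigma^2(G)$, which has Weierstrass degree $3d$. By (2) the Weierstrass degree of the discriminant is at most $2\cdot3d=6d$. With Step 3, $6d+2\delta\le6d$. Therefore $\delta=0$ and $\bar B=k[[z]]$.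

**Step 5: the lift.** By Lemma 3, $B=R[[Z]]$ for any $Z\in B$ lifting $z$. The group $A_4=\operatorname{Gal}(N/\mathcal L_0)$ acts on $B$ and induces the given action on $k[[z]]$. Finally $B^{A_4}=B\cap\mathcal L_0=R[[S]]$, as $R[[S]]$ is normal. So $R[[Z]]/R[[S]]$ lifts the given extension. $\square$

We can now see exactly how $g=1+4q$ fails when $m>1$. Take $f_1=u^m$ and $g=1+4cu^m$ with $\bar c(1+\omega^m)=1$. Steps 1–3 apply, since they do not use $\deg g\le d$. Now $T^mg=T^m+4c$, and its conjugates under $\sigma$ are, up to units, $T^m+4c\omega^m$ and $T^m+4c\omega^{2m}$. These three polynomials have no multiple roots and are pairwise coprime, as $3\nmid m$. So each of their prime factors ramifies, the total degree of ramified primes is exactly $3m$, and (2) gives $6m=6d+2\delta$. Hence $\delta=3(m-d)=3(d-1)>0$, and $B/\pi B\ne k[[z]]$. For $m=5$, $d=3$ the defect is $\delta=6$. We must satisfy the same congruence with a polynomial of about half the degree.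

## 7. Hiding the high-degree terms in $w^2\zeta$

**The freedom in (3).** If $\zeta$ is a polynomial in $u^3$, so that $\zeta^\sigma=\zeta$, and $w$ is any polynomial, then $(w^2\zeta)(w^2\zeta)^\sigma=(ww^\sigma\zeta)^2$ is a perfect square, absorbed by $H^2$. So $w^2\zeta$ costs nothing. We look for $w^2\zeta$ whose terms of degree $>d$ appear only at the precision $\pi^{2e}$, the size of $4$, and there give what is needed. Truncating them then creates the term $4\varphi$.

Here is how this works for $f_1=u^5$ ($d=3$) over $R=W(k)[\sqrt2]$, where $e=2$. Take $w=1+\sqrt2\,\omega u$ and $\zeta=1+2u^3$: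
$$w^2\zeta=\underbrace{1+2\sqrt2\,\omega u+2\omega^2u^2+2u^3}_{g}+4\sqrt2\,\omega u^4+4\omega^2u^5 .$$
The polynomial $g$ has degree $3=d$, and $g\equiv w^2\zeta-4\omega^2u^5\pmod{4\sqrt2}$. As $w^2\zeta\equiv1\bmod\sqrt2$ and $\omega^2(\omega u)^5=\omega u^5$,
$$gg^\sigma\equiv(ww^\sigma\zeta)^2-4(\omega^2+\omega)u^5=(ww^\sigma\zeta)^2+4u^5\pmod{4\sqrt2},$$
and Proposition 4 applies. The term of degree $5$ is the product of the square $2\omega^2u^2$ and the $\sigma$-invariant $2u^3$, each of degree $\le3$.

**The general set-up.** Write $2=\varepsilon\pi^e$ with $\varepsilon\in R^*$, so $4=\varepsilon^2\pi^{2e}$. Let $\tau(x)=x+x^\sigma$ on $k[u]$. It kills class $0$ and multiplies $u^i$ ($3\nmid i$) by $1+\omega^i\ne0$. Given $f_1$, let $f^\sharp$ be the polynomial without class $0$ such that $\tau(f^\sharp)=\bar\varepsilon^2f_1$; it has the same exponents as $f_1$. Let $f^*$ be its part in degrees $>d$.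

**Lemma 5.** Suppose $w\in1+\pi uR[u]$ and $\zeta\in1+\pi u^3R[u^3]$ satisfy
$$w^2\zeta\equiv g_0+\pi^{2e}y\pmod{\pi^{2e+1}}$$
with $g_0\in1+\pi uR[u]$, $\deg g_0\le d$, $y\in R[u]$ and $\bar y=f^*+(\text{class }0)$. Then the extension lifts over $R$.

*Proof.* Choose $q\in uR[u]$ with $\deg q\le d$ and $\bar q=f^\sharp-f^*$. Put $g=g_0+\pi^{2e}q\equiv w^2\zeta+\pi^{2e}(q-y)\pmod{\pi^{2e+1}}$. Then $g\in1+\pi uR[u]$ and $\deg g\le d$. As $\zeta^\sigma=\zeta$ and $w^2\zeta\equiv(w^\sigma)^2\zeta\equiv1\bmod\pi$,
$$gg^\sigma\equiv(ww^\sigma\zeta)^2+\pi^{2e}\big((q-y)+(q-y)^\sigma\big)\pmod{\pi^{2e+1}} .$$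
This is $H^2+4\varphi$ with $H=ww^\sigma\zeta$ and $\varphi=\varepsilon^{-2}\big((q-y)+(q-y)^\sigma\big)$. In characteristic $2$ we have $\bar q-\bar y=f^\sharp+(\text{class }0)$, so $\bar\varphi=\bar\varepsilon^{-2}\tau(f^\sharp)=f_1$. Proposition 4 applies, as $4\pi$ is a unit times $\pi^{2e+1}$. $\square$

**Case 0: $m=1$, any $e\ge1$.** Here $d=1$, so $f^*=0$. Take $w=\zeta=g_0=1$, $y=0$.

**Case I: $d\equiv3,4\pmod6$, $e\ge2$.** The purpose is to write $f^*$ as a square times an odd power of $u$ of class $0$, as in the example. Let $n=d$ if $d\equiv3$ and $n=d-1$ if $d\equiv4$, so $n\equiv3\pmod6$. The exponents of $f^*$ are odd and lie in $(d,2d-1]$. So $f^*/u^n$ has even positive exponents $\le d$, and, $k$ being perfect, $f^*=\bar v^2u^n$ for some $v\in uR[u]$ with $\deg v\le d/2$. Take $w=1+\pi v$ and $\zeta=1+\pi^{2e-2}u^n$, where $2e-2\ge2$: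
$$w^2\zeta=\big(1+2\pi v+\pi^2v^2+\pi^{2e-2}u^n\big)+2\pi^{2e-1}vu^n+\pi^{2e}v^2u^n .$$
The bracket lies in $1+\pi uR[u]$ and has degree $\le d$. The next term vanishes modulo $\pi^{2e+1}$ because $v_\pi(2\pi^{2e-1})=3e-1\ge2e+1$. Lemma 5 applies with $g_0$ the bracket and $y=v^2u^n$.

**Where this product stops.** In Case I both $v^2$ and $u^n$ are visible below the precision $\pi^{2e}$, so both must have degree $\le d$. To reach degree $m=2d-1$ we need $n\ge d-1$, while $n$ must be an odd multiple of $3$: odd because $v^2u^n$ must supply odd exponents, a multiple of $3$ because $\zeta^\sigma=\zeta$. For $d\equiv0,1\pmod6$ neither $d-1$ nor $d$ is an odd multiple of $3$. For $m=11$, $d=6$, the best choice $n=3$ reaches only degree $9$.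

The way past this is to let $w^2\zeta$ have terms of degree $>d$ that cancel at low precision. If $w=1+\pi(\beta+\alpha)$ with $\alpha$ of class $0$, then $\alpha^2u^n$ has class $0$, so an unwanted term $\pi^{2e-2}\alpha^2u^n$ can be removed by a correction inside $\zeta$. That correction meets $\pi^2\beta^2$ from $w^2$ and leaves $\pi^{2e}\beta^2\alpha^2u^n$, whose degree is large. This needs $\zeta$ to begin at $\pi^{2e-4}$, so $e\ge3$.

Here it is for $f_1=u^{11}$ over $W(k)[\pi]$ with $\pi^3=2$. Take $w=1+\pi(u+\omega u^3)$ and $\zeta=1+\pi^2u^3-\omega^2\pi^4u^9$. With $2=\pi^3$,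
$$w^2=1+\pi^4u+\pi^2u^2+\omega\pi^4u^3+\omega\pi^5u^4+\omega^2\pi^2u^6,$$
and modulo $\pi^7$ the two further parts of $w^2\zeta$ are
$$\pi^2u^3w^2\equiv\pi^2u^3+\pi^6u^4+\pi^4u^5+\omega\pi^6u^6+\omega^2\pi^4u^9,$$
$$-\omega^2\pi^4u^9w^2\equiv-\omega^2\pi^4u^9-\omega^2\pi^6u^{11}-\omega\pi^6u^{15}.$$
The terms in $\pi^4u^9$ cancel. So $w^2\zeta\equiv g+\pi^6(\omega u^6-\omega^2u^{11}-\omega u^{15})$, where
$$g=1+\pi^4u+\pi^2u^2+(\pi^2+\omega\pi^4)u^3+(\omega\pi^5+\pi^6)u^4+\pi^4u^5+\omega^2\pi^2u^6$$
has degree $6=d$. The exponents $6$ and $15$ are of class $0$. Here $\varepsilon=1$, $\tau(u^{11})=(1+\omega^2)u^{11}=\omega u^{11}$, so $f^*=f^\sharp=\omega^2u^{11}$, and Lemma 5 applies. Now the general case.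

**Case II: $d\equiv0,1\pmod6$, $d\ge6$, $e\ge3$.** Put

* if $d\equiv0$: $n=d-3$, $\beta=u$;
* if $d\equiv1$: $n=d-4$, $\beta=u^2+\gamma u$, with $\gamma\in R$ to be chosen.

In both cases $n\equiv3\pmod6$, $n\ge3$, $\deg(\beta^2u^n)\le d$ and $\deg\beta\le d/2$. Let $\alpha\in u^3R[u^3]$ and $v'\in uR[u]$ have degree $\le d/2$, to be chosen. Put $v=\beta+\alpha$, of degree $\le d/2$, and
$$w=1+\pi v+\pi^2v',\qquad\zeta=1+\pi^{2e-4}u^n-\pi^{2e-2}\alpha^2u^n .$$
Since $2e-4\ge2$, $\zeta\in1+\pi u^3R[u^3]$.

**Step 1: expand modulo $\pi^{2e+1}$.** We have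
$$w^2=1+2\pi v+2\pi^2v'+\pi^2v^2+2\pi^3vv'+\pi^4v'^2,$$
of degree $\le d$. Since $e\ge3$,
$$v_\pi(2\pi^{2e-2})=3e-2\ge2e+1,\qquad v_\pi(2\pi^{2e-3})=3e-3\ge2e .$$
In $\pi^{2e-4}u^nw^2$ the terms from $2\pi^2v'$ and $2\pi^3vv'$ vanish modulo $\pi^{2e+1}$. In $-\pi^{2e-2}\alpha^2u^nw^2$ only the terms from $1$ and $\pi^2v^2$ survive. Hence
$$w^2\zeta\equiv w^2+\pi^{2e-4}u^n+\pi^{2e-2}(v^2-\alpha^2)u^n+2\pi^{2e-3}vu^n+\pi^{2e}\big(v'^2u^n-v^2\alpha^2u^n\big).$$

**Step 2: sort the terms into low degree, class $0$, and useful.**

* $\pi^{2e-2}(v^2-\alpha^2)u^n\equiv\pi^{2e-2}\beta^2u^n$, since $2\pi^{2e-2}\alpha\beta u^n$ vanishes. This has degree $\le d$.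
* $2\pi^{2e-3}vu^n=2\pi^{2e-3}\beta u^n+2\pi^{2e-3}\alpha u^n$. The first term has degree $\le d$; the second is divisible by $\pi^{2e}$ and of class $0$.
* $v^2\alpha^2u^n\equiv\beta^2\alpha^2u^n+\alpha^4u^n\pmod2$, and the last term is of class $0$.

Put $g_0=w^2+\pi^{2e-4}u^n+\pi^{2e-2}\beta^2u^n+2\pi^{2e-3}\beta u^n\in1+\pi uR[u]$, of degree $\le d$. Then Lemma 5 applies provided
$$\bar v'^2u^n+\bar\beta^2\bar\alpha^2u^n=f^*. \tag{4}$$

**Step 3: solve (4) for $d\equiv0\pmod6$.** Here $\bar\beta^2u^n=u^{d-1}$. The exponents $\equiv5\pmod6$ of $f^*$ are among $d-1+6j$, $1\le j\le d/6$. They are matched by a unique $\bar\alpha^2\in u^6k[u^6]$ of degree $\le d$; then $\bar\alpha\in u^3k[u^3]$ and $\deg\bar\alpha\le d/2$. The exponents $\equiv1\pmod6$ of $f^*$ are among $d-3+(4+6j)$ with $4\le4+6j\le d-2$. As $4+6j$ is even, they are matched by $\bar v'^2u^n$ with $\deg\bar v'\le d/2$. Lift $\bar\alpha$ and $\bar v'$ without raising degrees or adding exponents.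

**Step 4: solve (4) for $d\equiv1\pmod6$.** Now $d\ge7$ and $\bar\beta^2u^n=u^d+\bar\gamma^2u^{d-2}$. The exponents $\equiv1\pmod6$ of $f^*$ are among $d+6j$, $1\le j\le(d-1)/6$. Let $\bar\alpha^2\in u^6k[u^6]$ be such that $u^d\bar\alpha^2$ equals that part of $f^*$. Its degree is exactly $d-1$, because $f^*$ has degree exactly $m=2d-1\equiv1\pmod6$. So $\bar\alpha\in u^3k[u^3]$ has degree $(d-1)/2\le d/2$.

The exponents $\equiv5\pmod6$ of $f^*$ lie in $\{d+4,d+10,\dots,2d-3\}$, and so do the exponents of $\bar\gamma^2u^{d-2}\bar\alpha^2$. Choose $\bar\gamma$ so that the coefficients of $u^{2d-3}$ agree; this is possible since $\bar\alpha^2$ has a nonzero coefficient at $u^{d-1}$. The remaining difference has exponents $\equiv5\pmod6$ in $[d+4,2d-9]$, an empty range if $d=7$. It equals $\bar v'^2u^{d-4}$ with $\bar v'^2$ having exponents $\equiv2\pmod6$ in $[8,d-5]$; these are even, so $\bar v'$ exists, and $\deg\bar v'\le d/2$. Lift $\bar\alpha,\bar\gamma,\bar v'$ as before. So (4) is solved.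

Cases 0, I and II cover all $d\equiv0,1,3,4\pmod6$. This proves "if" in Theorem 1(b). In particular every complete $R$ with $e\ge3$, for instance $W(k)[\sqrt[3]2]$, works for all local $A_4$-extensions.

## 8. Every lift comes from a polynomial of degree at most $d$

**Proposition 6.** If a local $A_4$-extension with invariant $m$ lifts over $R$, there are $g\in1+\pi uR[u]$ with $\deg g\le d$, $H\in1+\pi uR\{u\}$, and $\varphi\in uR[u]$ with $\bar\varphi$ reduced of degree $m$, with exponents prime to $3$, such that
$$gg^\sigma=H^2(1+4\varphi). \tag{5}$$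

**Step 1: a coordinate on $R[[Z]]^V$ on which $\sigma$ acts linearly.** By Lemma 2, $R[[Z]]^V=R[[Z_V]]$ has reduction $k[[t]]$, with $t$ and $\sigma$ as in Section 4, and $R[[Z]]$ is free of rank $4$ over it. Choose $T'\in R[[Z]]^V$ lifting $t$ and put $T=\frac13\sum\omega^i\sigma^i(T')$. Then $T$ reduces to $t$, $\sigma(T)=\omega^{-1}T$, and $R[[Z]]^V=R[[T]]$ by Lemma 3. Let $u=1/T$, so $\sigma(u)=\omega u$. Let $\mathcal L=\operatorname{Frac}R[[T]]$, $N=\operatorname{Frac}R[[Z]]$, $O=R[[T]]_{(\pi)}$.

**Step 2: the branch divisor, split by inertia groups, gives $g$.** The discriminant of $R[[Z]]/R[[T]]$ reduces to that of $k[[z]]/k[[t]]$. So it is prime to $\pi$ and has Weierstrass degree $6d$. As $R[[Z]]$ is normal, it is the integral closure of $R[[T]]$ in $N$, and (2) gives $\sum_{q\text{ ram.}}\deg P_q=3d$. Each ramified $q\neq(\pi)$ has an inertia group $I_q\subset V$ of order $2$, and $I_{\sigma q}=\tilde\sigma I_q\tilde\sigma^{-1}$ for a lift $\tilde\sigma\in A_4$ of $\sigma$. Since $\tilde\sigma$ permutes the three subgroups of order $2$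 cyclically, the ramified primes split by inertia group as $\mathcal A\sqcup\sigma\mathcal A\sqcup\sigma^2\mathcal A$, and each part has total degree $d$. Let $G=\prod_{q\in\mathcal A}P_q$, distinguished of degree $d$, and $g=G/T^d$. Then $g\in1+\pi uR[u]$, $\deg g\le d$, and $\sigma(G)/T^d=\omega^{-d}g^\sigma$.

**Step 3: compare one quadratic subextension with its reduction.** Let $I\subset V$ be the inertia group belonging to $\sigma^2\mathcal A$ and $L_1=N^I$. The inertia group of $q$ in $V/I$ is the image of $I_q$. So among primes $q\ne(\pi)$, $L_1$ is ramified exactly at $\mathcal A\cup\sigma\mathcal A$.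

The ring $R[[Z]]\otimes O$ is a localization of $R[[Z]]$, free of rank $4$ over $O$, with reduction $k[[z]]\otimes_{k[[t]]}k((t))=M$. So it is a DVR with uniformizer $\pi$, and $N/\mathcal L$ is unramified at $(\pi)$ with residue extension $M/k((t))$. Hence $L_1/\mathcal L$ is unramified at $(\pi)$ with residue field of degree $2$ over $k((t))$; it is contained in $M^I$, so it equals $M^I=k((t))(y)$, $y^2-y=f$, where $f$ is one of $f_1,f_2,f_3$.

Write $L_1=\mathcal L(\sqrt F)$ with $F\in R[[T]]$ squarefree, as $R[[T]]$ is a UFD. Then $\pi\nmid F$ since $L_1$ is unramified at $(\pi)$, and for $q\ne(\pi)$ we have $q\mid F$ if and only if $q\in\mathcal A\cup\sigma\mathcal A$. So $F$ is a unit times $G\,\sigma(G)$. Dividing by the square $T^{2d}$, we may take $F=\eta\,gg^\sigma$ with $\eta\in R[[T]]^*$.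

Let $\hat O$ be the completion of $O$: its elements are the series $\sum_{i\in\mathbb Z}b_iT^i$ with $b_i\in R$ and $b_i\to0$ as $i\to-\infty$. Over $\hat O$, $L_1$ becomes the unramified quadratic extension with residue field $k((t))(y)$. Let $\varphi\in uR[u]$ lift $f$. By uniqueness of unramified extensions over a complete DVR, this extension is generated by a root $Y$ of $Y^2-Y=\varphi$, and $(2Y-1)^2=1+4\varphi$. So $\eta gg^\sigma$ and $1+4\varphi$ differ by a square. Both are units of $\hat O$, so $\eta gg^\sigma=h^2(1+4\varphi)$ with $h\in\hat O^*$.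

**Step 4: factor $h$ to remove $\eta$.** We claim that every $h\in\hat O^*$ is $T^nh_+h_-$ with $h_+\in R[[T]]^*$ and $h_-\in1+\pi uR\{u\}$. Dividing by a power $T^n$ and a unit of $R[[T]]$ we may assume $h\equiv1\bmod\pi$. If $h\equiv1+\pi^ix\bmod\pi^{i+1}$ with $i\ge1$, write $\bar x=\bar x_++\bar x_-$ with $\bar x_+\in k[[t]]$ and $\bar x_-\in uk[u]$, lift these to $x_+\in R[[T]]$ and $x_-\in uR[u]$, divide $h$ by $(1+\pi^ix_+)(1+\pi^ix_-)$, and iterate. The products of the two kinds of factors converge $\pi$-adically, which proves the claim. Hence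
$$gg^\sigma(1+4\varphi)^{-1}h_-^{-2}=\eta^{-1}T^{2n}h_+^2 .$$
The left side lies in the group $1+\pi uR\{u\}$, the right side in $T^{2n}R[[T]]^*$. If $n>0$, the right side has constant term $0$ and the left side $1$. If $n<0$, the coefficient of $u^{-2n}$ is a unit on the right and divisible by $\pi$ on the left. So $n=0$. Then the left side has only exponents $\le0$ in $T$ and the right side only exponents $\ge0$, so both equal the constant $1$. Put $H=h_-$; this is (5). $\square$

## 9. Ramification index 1: only $m=1$ lifts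

Let a local $A_4$-extension with $m>1$ lift over $R$, take $g,H,\varphi$ from Proposition 6, and let $f=\bar\varphi$, reduced of degree $m=2d-1>d$. As $H\equiv1\bmod\pi$, (5) gives
$$gg^\sigma\equiv H^2+4\varphi\pmod{4\pi}. \tag{6}$$
In this section and the next, "low" means a polynomial in $k[u]$ of degree $\le d$. By Step 2 of Section 4, a reduced polynomial congruent to a low one modulo $\wp(k[u])$ has degree $\le d$. So $f$ itself is not congruent to a low polynomial.

Let $e=1$, and take $\pi=2$. We show that (6) makes $f$ congruent to a low polynomial. Write $g=1+2y$ with $y\in uR[u]$, $\deg y\le d$, and $H=1+2h$. Then (6) reads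
$$2(y+y^\sigma)+4yy^\sigma\equiv4(h+h^2)+4\varphi\pmod8 .$$
So $y+y^\sigma\equiv0\bmod2$. By (1) the class $1$ and class $2$ parts of $y$ are divisible by $2$, i.e. $y=y_0+2x$ with $y_0\in R[u^3]$ and $\deg x\le d$. Then $y+y^\sigma=2y_0+2(x+x^\sigma)$, and $yy^\sigma\equiv y_0^2\bmod2$. Dividing by $4$,
$$f=\bar y_0+\bar y_0^2+\bar x+\bar x^\sigma-(\bar h+\bar h^2)\equiv\bar x+\bar x^\sigma\bmod\wp(k[u]),$$
which is low, a contradiction. So $e=1$ is impossible when $m>1$.

## 10. Ramification index 2: the congruence modulo $\pi^5$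

Let $e=2$ and $2=\varepsilon\pi^2$, with $m>1$ and notation as in Section 9. Now (6) is a congruence modulo $\pi^5$. We show that it forces $d\equiv3,4\pmod 6$, by reducing $f$ modulo $\wp(k[u])$ and low polynomials to a single product.

**Step 1: separate the part of $g$ that is class $0$ to first order.** Write $g=1+\pi y$, $H=1+\pi h$. Modulo $\pi^2$, (6) gives $\bar y+\bar y^\sigma=0$, so $\bar y\in k[u^3]$. Let $z\in R[u^3]\cap uR[u]$ lift $\bar y$, with the same degree, and $z=0$ if $\bar y=0$. (This $z$ is a polynomial, not the coordinate of $k[[z]]$.) Then $y=z+\pi y'$ with $y'\in uR[u]$, $\deg y'\le d$. Put $D=y'+y'^\sigma$ and $h=z+v$ with $v\in uR\{u\}$. As $z^\sigma=z$,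
$$gg^\sigma=(1+\pi z)^2+\pi^2(1+\pi z)D+\pi^4y'y'^\sigma,\qquad H^2=(1+\pi z)^2+2\pi v+\pi^2(2zv+v^2).$$
Dividing (6) by $\pi^2$,
$$D+\pi zD+\pi^2y'y'^\sigma\equiv\varepsilon\pi v+v^2+\varepsilon\pi^2zv+\varepsilon^2\pi^2\varphi\pmod{\pi^3}. \tag{7}$$

**Step 2: extract $f$ from (7).** Modulo $\pi$ we get $\bar D=\bar v^2$. By (1), $\bar D$ has no class $0$ part, and its degree is $\le d$. So $\deg\bar v\le d/2$ and $\bar v$ has only exponents prime to $3$. Since $\pi zD\equiv\pi zv^2\bmod\pi^2$, (7) modulo $\pi^2$ gives
$$D=v^2+\pi(\varepsilon v-zv^2)+\pi^2E',\qquad E'\in R\{u\}.$$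
Then
$$D+\pi zD\equiv v^2+\varepsilon\pi v+\pi^2(E'+\varepsilon zv-z^2v^2)\pmod{\pi^3},$$
and comparison with (7) gives, in characteristic $2$,
$$\bar\varepsilon^2f=\bar E'+\bar z^2\bar v^2+\bar y'\bar y'^\sigma. \tag{8}$$
The next three steps treat the three terms on the right, each multiplied by $\bar\varepsilon^{-2}$.

**Step 3: the term $\bar E'$ is congruent to a low polynomial.** Write $v=v_a+\pi v_b$ with $v_a\in uR[u]$ a lift of $\bar v$ of the same degree, $v_a=0$ if $\bar v=0$. Since $2\pi=\varepsilon\pi^3$, we have $v^2\equiv v_a^2+\pi^2v_b^2$ and $\pi zv^2\equiv\pi zv_a^2$ modulo $\pi^3$. So, modulo $\pi^3$,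
$$\pi^2E'\equiv\big(D-v_a^2-\varepsilon\pi v_a+\pi zv_a^2\big)-\pi^2(v_b^2+\varepsilon v_b). \tag{9}$$
Hence the bracket is divisible by $\pi^2$. As $\bar D=\bar v^2$, $D-v_a^2=\pi X$ with $X\in R[u]$, $\deg X\le d$, and divisibility of the bracket means
$$\bar X-\bar\varepsilon\bar v+\bar z\bar v^2=0 .$$
Hence $\deg(\bar z\bar v^2)\le d$, and $\deg(zv_a^2)\le d$ since the lifts preserve degrees. So the bracket has degree $\le d$, and $\bar E'=\text{low}+\bar v_b^2+\bar\varepsilon\bar v_b$ with $\bar v_b\in k[u]$. As $\bar\varepsilon^{-2}(\bar v_b^2+\bar\varepsilon\bar v_b)=\wp(\bar v_b/\bar\varepsilon)$, $\bar\varepsilon^{-2}\bar E'$ is congruent to a low polynomial modulo $\wp(k[u])$.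

**Step 4: so is the term $\bar z^2\bar v^2$.** Indeed $\bar\varepsilon^{-2}\bar z^2\bar v^2\equiv\bar\varepsilon^{-1}\bar z\bar v\bmod\wp(k[u])$, which is low since $\deg(\bar z\bar v^2)\le d$.

**Step 5: the term $\bar y'\bar y'^\sigma$ leaves one product.** Let $p,a,b$ be the class $0,1,2$ parts of $\bar y'$, and $\bar v=\bar v_1+\bar v_2$ by classes. Then
$$\omega^2a+\omega b=\bar D=\bar v^2=\bar v_1^2+\bar v_2^2,$$
where $\bar v_2^2$ has class $1$ and $\bar v_1^2$ class $2$. So $a=\omega\bar v_2^2$ and $b=\omega^2\bar v_1^2$. Using $\omega+\omega^2=1$,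
$$\bar y'\bar y'^\sigma=(p+a+b)(p+\omega a+\omega^2b)=p^2+p\bar v^2+\omega a^2+\omega^2b^2+ab=s_1^2+p\bar v^2,$$
with $s_1=p+\omega^2a+\omega b+\bar v_1\bar v_2$, because $ab=\bar v_1^2\bar v_2^2$. As $\deg s_1\le d$, $\bar\varepsilon^{-2}s_1^2\equiv\bar\varepsilon^{-1}s_1$ is low modulo $\wp(k[u])$. By (8) and Steps 3 and 4,
$$f\equiv\text{low}+\bar\varepsilon^{-2}p\bar v^2\bmod\wp(k[u]),\qquad p\in k[u^3],\ \deg p\le d .$$

**Step 6: parity and degree.** Split $p=p_{\rm ev}+p_{\rm odd}$ by parity of exponents. Since $p_{\rm ev}$ is a square, $\bar\varepsilon^{-2}p_{\rm ev}\bar v^2$ is the square of a polynomial of degree $\le d/2+d/2=d$, hence congruent to a low polynomial. The polynomial $p_{\rm odd}\bar v^2$ has only odd exponents. So $f-\bar\varepsilon^{-2}p_{\rm odd}\bar v^2$ is reduced and congruent to a low polynomial, and therefore has degree $\le d<m$. Hence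
$$2d-1=m=A+2C,\qquad A=\deg p_{\rm odd}\equiv3\pmod6,\quad A\le d,\qquad C=\deg\bar v\le d/2 .$$
So $A\ge d-1$, i.e. $A\in\{d-1,d\}$. As $A\equiv3\pmod6$, $d\equiv3$ or $4\pmod6$, i.e. $m\equiv\pm5\pmod{12}$.

Together with Section 9 this proves "only if" in Theorem 1(b). The numbers $A$ and $C$ play the roles of $n$ and $\deg v$ in Case I of Section 7: for $e=2$ the product found there is the only source of the leading term.

## 11. Rings that are not complete, and part (c)

For complete $R$, if $e(R)\ge3$ then (b) says that every local $A_4$-extension lifts over $R$. If $e(R)\le2$, consider an extension with $m=11$, which exists by (a), for example $f_1=u^{11}$. Since $11\ne1$ and $11\not\equiv\pm5\pmod{12}$, (b) says that it does not lift over $R$.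

Now let $R$ be any DVR of characteristic $0$ with residue field $k$, not necessarily complete, with $e(R)\le2$, and suppose that an extension with $m=11$ lifts over $R$. Let $\hat R$ be the completion; it has residue field $k$ and $e(\hat R)=e(R)$. An $R$-automorphism of the local ring $R[[Z]]$ preserves its maximal ideal $(\pi,Z)$, so it is continuous for the $(\pi,Z)$-adic topology and extends to an $\hat R$-automorphism of the completion $\hat R[[Z]]$. So $A_4$ acts on $\hat R[[Z]]$, with the same action modulo $\pi$, and by Lemma 2 the fixed ring is a power series ring over $\hat R$. The extension therefore lifts over the complete ring $\hat R$ with $e(\hat R)\le2$, which was just excluded. This completes the proof of Theorem 1. $\blacksquare$
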